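\title{Spectral versus edge extremal hypergraphs colored by a pattern}

\begin{abstract}
For an $r$-pattern $P$ and $\alpha>1$, we ask whether an $n$-vertex $P$-colorable $r$-graph of maximum $\alpha$-spectral radius must have the maximum number of edges when $n$ is large. For $r=2$ the two extremal families coincide for every pattern, every $\alpha>1$ and every $n$. For every $r\ge3$ we give one pattern $P_r$ such that, for every $\alpha>1$, the two families are disjoint for a set of $n$ of positive lower density; for $r\ge4$ we determine the density. The proof expands both objective functions to second order in the sizes of the color classes: the optimal sizes differ by an explicit bounded shift, which is detected by rounding to integers.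
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{$r$-graph} $H$ consists of a finite vertex set $V(H)$ and a set $E(H)$ of $r$-element subsets of $V(H)$, the edges; we write $e(H)=|E(H)|$. An \emph{$r$-pattern} is a pair $P=([l],E)$, where $l$ is a positive integer, $[l]=\{1,\dots,l\}$ is the set of colors, and $E$ is a set of $r$-multisets with elements from $[l]$. An $r$-graph $H$ is \emph{$P$-colorable} if there is a map $\phi\colon V(H)\to[l]$ such that the multiset $\{\phi(u_1),\dots,\phi(u_r)\}$ lies in $E$ for every edge $\{u_1,\dots,u_r\}$ of $H$. For example, if $r=2$ and $E$ consists of all pairs of distinct colors, the $P$-colorable graphs are the $l$-partite graphs; if $r=3$ and $E=\{\{1,1,2\}\}$, they are the $3$-graphs with a vertex partition $V_1\cup V_2$ such that every edge has two vertices in $V_1$ and one in $V_2$. The family $\mathrm{Col}(P)$ of all $P$-colorable $r$-graphs is closed under taking subgraphs.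

For an $r$-graph $G$ on the vertex set $[n]$ and $\alpha\ge1$ put
\[
\pi_G(x)=r!\sum_{\{u_1,\dots,u_r\}\in E(G)}x_{u_1}\cdots x_{u_r},\qquad
\lambda^{(\alpha)}(G)=\max\Big\{\pi_G(x): x\in\mathbb R^n,\ \sum_{u}|x_u|^\alpha=1\Big\}.
\]
The number $\lambda^{(\alpha)}(G)$ is the \emph{$\alpha$-spectral radius} of $G$, and a vector attaining the maximum is \emph{optimal}. For $r=\alpha=2$, $\pi_G$ is the quadratic form of the adjacency matrix and $\lambda^{(2)}(G)$ is its largest eigenvalue. Since $\pi_G$ has nonnegative coefficients, replacing each $x_u$ by $|x_u|$ shows that a nonnegative optimal vector exists, and therefore that $\lambda^{(\alpha)}$ does not decrease when edges are added.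

Let $\mathrm{EX}(P,n)$ be the set of $n$-vertex members of $\mathrm{Col}(P)$ with the maximum number of edges, and $\mathrm{SPEX}_\alpha(P,n)$ the set of those with the maximum $\alpha$-spectral radius. The following question comes from the paper of Zheng, Li and Su \cite{ZLS}.

\begin{quote}
\textbf{Question.} Let $\alpha>1$ and $r\ge2$. Is it true, for every $r$-pattern $P$, that $\mathrm{SPEX}_\alpha(P,n)\subseteq\mathrm{EX}(P,n)$ for all sufficiently large $n$?
\end{quote}

The two ends of the range of $\alpha$ explain the form of the question. The constant vector $x_u=n^{-1/\alpha}$ and the bound $|x_u|\le1$ give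
\[
n^{-r/\alpha}\,r!\,e(G)\le\lambda^{(\alpha)}(G)\le r!\,e(G).
\]
So $\lambda^{(\alpha)}(G)\to r!\,e(G)$ as $\alpha\to\infty$, and for fixed $n$ the inclusion holds once $\alpha$ is large; the question fixes $\alpha$ first and lets $n$ grow. At the other end, $\alpha=1$ has to be excluded. For $P=([2],\{\{1,2\}\})$, if $p_1,p_2$ are the sums of $|x_u|$ over the two color classes, then $\pi_G(x)\le 2p_1p_2\le\frac12$, with equality for weight $\frac12$ on both ends of one edge; hence every bipartite graph with an edge lies in $\mathrm{SPEX}_1(P,n)$.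

For $\alpha>1$ concentrating the weight is penalized, and one would guess that the answer is yes. As we shall see, both problems come down to choosing the sizes of the color classes, and to first order in $n$ both ask for the maximum of the same polynomial on the same simplex. The guess is correct for graphs.

\begin{theorem}\label{thm:graphs}
For every $2$-pattern $P$, every $\alpha>1$ and every $n$, $\mathrm{SPEX}_\alpha(P,n)=\mathrm{EX}(P,n)$.
\end{theorem}

For $r\ge3$ the guess is wrong. Let
\[
\mathcal D_\alpha(P)=\{n:\ \mathrm{SPEX}_\alpha(P,n)\cap\mathrm{EX}(P,n)=\emptyset\}.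
\]
Since $\mathrm{SPEX}_\alpha(P,n)$ is never empty, the inclusion fails for every $n\in\mathcal D_\alpha(P)$. The lower density of a set $A$ of positive integers is $\liminf_{N\to\infty}|A\cap[N]|/N$, and its density is the limit, if it exists.

\begin{theorem}\label{thm:hyper}
Let $P_3=([3],\{\{1,2,3\},\{1,1,2\},\{1,1,3\}\})$, and for $r\ge4$ let $P_r=([2],\{\{1^i,2^{r-i}\}:1\le i\le r-2\})$, where exponents are multiplicities. For every $r\ge3$ and every $\alpha>1$, the set $\mathcal D_\alpha(P_r)$ has positive lower density. For $r\ge4$ its density is exactly $\min\{1,\kappa_r/(\alpha-1)\}$, where, with $\rho=(r-1)^{1/(r-2)}$, $\xi_1=\frac1{1+\rho}$ and $\xi_2=\frac{\rho}{1+\rho}$,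
\[
\kappa_r=\frac{(r-2)(\xi_2-\xi_1)\,\xi_2^{\,r-1}}{2\,(1-\xi_1^{\,r-1}-\xi_2^{\,r-1})}>0 .
\]
If $r\ge4$ and $\alpha<1+\kappa_r$, then $\mathcal D_\alpha(P_r)$ contains all sufficiently large $n$.
\end{theorem}

Thus the answer to the question is negative for every $r\ge3$ and every $\alpha>1$. For a fixed pattern the answer may depend on $\alpha$.

\begin{proposition}\label{prop:threshold}
Let $r=3$, $P=([2],\{\{1,1,2\}\})$ and $\alpha>1$. Then $\mathrm{SPEX}_\alpha(P,n)\subseteq\mathrm{EX}(P,n)$ for all sufficiently large $n$ if and only if $\alpha\ge\frac32$.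
\end{proposition}

The mechanism is the following. Let $\xi$ be the optimal vector of proportions. Near $n\xi$, each objective function is, after normalization, a concave quadratic function of the class sizes up to a small error. The centers of the two quadratics differ by a fixed vector $\mathbf h/(\alpha-1)$, and the optimal sizes are found by rounding the centers to integers. If the shift is large, the roundings never agree. If it is small but nonzero and $n\xi$ is equidistributed, they disagree for a positive proportion of $n$.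

Section~\ref{sec:reduction} reduces both problems to class sizes. Section~\ref{sec:example} proves Proposition~\ref{prop:threshold} by hand and shows the shift in one variable. Section~\ref{sec:expansion} computes it in general, and Sections~\ref{sec:two} and~\ref{sec:three} prove Theorem~\ref{thm:hyper}. Section~\ref{sec:graphs}, which uses only Section~\ref{sec:reduction}, proves Theorem~\ref{thm:graphs}.

\section{Reduction to class sizes}\label{sec:reduction}

We identify a multiset in $E$ with its vector of multiplicities $m=(m_1,\dots,m_l)$, so $\sum_i m_i=r$. A \emph{size vector} is a vector $v\in\mathbb Z_{\ge0}^l$ with $\sum_iv_i=n$. Let $G(v)$ be the $r$-graph with disjoint parts $V_1,\dots,V_l$, $|V_i|=v_i$, whose edges are all $r$-sets $S$ with $(|S\cap V_1|,\dots,|S\cap V_l|)\in E$. A $P$-colorable $r$-graph whose color classes have sizes $v$ is a spanning subgraph of $G(v)$. Put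
\[
\lambda_\alpha(v)=\lambda^{(\alpha)}(G(v))\quad(1<\alpha<\infty),\qquad \lambda_\infty(v)=r!\,e(G(v)),
\]
and throughout let $s=1/\alpha\in[0,1)$, with $s=0$ for $\alpha=\infty$. Treating the edge count as the case $\alpha=\infty$ lets us handle both problems in one computation. ``Maximizer of $\lambda_\alpha$'' always refers to the maximum over all size vectors with the given $n$.

\begin{lemma}\label{lem:common}
Let $1<\alpha<\infty$. Then $n\notin\mathcal D_\alpha(P)$ if and only if some size vector maximizes both $\lambda_\alpha$ and $\lambda_\infty$.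
\end{lemma}

\begin{proof}
Both $e$ and $\lambda^{(\alpha)}$ are monotone under adding edges, so their maxima over $n$-vertex members of $\mathrm{Col}(P)$ are $\max_v\lambda_\infty(v)/r!$ and $\max_v\lambda_\alpha(v)$. If $v$ maximizes both, then $G(v)$ lies in both extremal sets. Conversely, let $H$ lie in both sets and have color classes of sizes $v$. Then $e(H)\le e(G(v))\le e(H)$, so $H=G(v)$ and $v$ maximizes both functions.
\end{proof}

To compute $\lambda_\alpha(v)$ we show that an optimal vector may be taken constant on each part, so that only the total mass of each part has to be chosen. Let $\Delta=\{p\in\mathbb R^l_{\ge0}:\sum_ip_i=1\}$, and for $p\in\Delta$ put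
\[
L_\alpha(v,p)=r!\sum_{m\in E}\ \prod_{i:\,m_i>0}\binom{v_i}{m_i}\Big(\frac{p_i}{v_i}\Big)^{sm_i},
\]
where a term with $m_i>v_i$ for some $i$ is $0$. For $\alpha=\infty$ this is $\lambda_\infty(v)$, whatever $p$ is. We use two standard inequalities for nonnegative $t_1,\dots,t_k$. If $e_m$ is the elementary symmetric polynomial of degree $m$, $1\le m\le k$, then Maclaurin's inequality and the power mean inequality say
\begin{equation}\label{eq:maclaurin}
e_m(t)\le\binom km\Big(\frac{t_1+\dots+t_k}{k}\Big)^m,\qquad \frac{t_1+\dots+t_k}{k}\le\Big(\frac{t_1^\alpha+\dots+t_k^\alpha}{k}\Big)^{1/\alpha},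
\end{equation}
and for $\alpha>1$ the second is an equality only if $t_1=\dots=t_k$.

\begin{lemma}\label{lem:constant}
Let $1<\alpha<\infty$.
\begin{enumerate}
\item[(a)] $\lambda_\alpha(v)=\max_{p\in\Delta}L_\alpha(v,p)$, and $G(v)$ has a nonnegative optimal vector that is constant on each part.
\item[(b)] Suppose that $E$ consists of one multiset $m$, that $m_i\ge1$ for all $i$, and that $G(v)$ has an edge. Then $\lambda^{(\alpha)}(H)<\lambda_\alpha(v)$ for every proper spanning subgraph $H$ of $G(v)$.
\end{enumerate}
\end{lemma}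

\begin{proof}
(a) Let $x\ge0$ with $\sum_ux_u^\alpha=1$, and let $p_i=\sum_{u\in V_i}x_u^\alpha$. Grouping the edges by their multiset of colors and applying \eqref{eq:maclaurin} in each part,
\begin{equation}\label{eq:chain}
\pi_{G(v)}(x)=r!\sum_{m\in E}\prod_{i:\,m_i>0}e_{m_i}(x|_{V_i})\le L_\alpha(v,p).
\end{equation}
Conversely, let $p$ maximize $L_\alpha(v,\cdot)$. The function $L_\alpha(v,p)$ does not depend on $p_i$ when $v_i=0$ and is nondecreasing in the other coordinates, so we may move mass and assume that $p_i=0$ whenever $v_i=0$. The vector equal to $(p_i/v_i)^{1/\alpha}$ on $V_i$ satisfies $\sum_ux_u^\alpha=1$ and gives equality in \eqref{eq:chain}.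

(b) Suppose that $\lambda^{(\alpha)}(H)=\lambda_\alpha(v)$, and let $x\ge0$ be optimal for $H$. Then $\lambda_\alpha(v)=\pi_H(x)\le\pi_{G(v)}(x)\le L_\alpha(v,p)\le\lambda_\alpha(v)$, so equality holds in \eqref{eq:chain}. Both sides are single positive products, so each factor $e_{m_i}(x|_{V_i})$ is positive and equal to its bound. By the equality case of the power mean inequality, $x$ is a positive constant on each part. Then an edge of $G(v)$ missing from $H$ gives $\pi_H(x)<\pi_{G(v)}(x)$, a contradiction.
\end{proof}

\section{The pattern $\{1,1,2\}$}\label{sec:example}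

Let $P=([2],\{\{1,1,2\}\})$ and $v=(a,n-a)$. The graph $G(v)$ has an edge exactly when $2\le a\le n-1$, and then
\[
L_\alpha(v,p)=6\binom a2(n-a)\Big(\frac{p_1}{a}\Big)^{2s}\Big(\frac{p_2}{n-a}\Big)^{s}
=3\Big(1-\frac1a\Big)\big(a^2(n-a)\big)^{1-s}\,(p_1^2p_2)^s .
\]
The variables separate: the last factor is maximal at $p=(\frac23,\frac13)$, whatever $a$ is. Raising to the power $\beta=\frac1{1-s}=\frac{\alpha}{\alpha-1}$, with $\beta=1$ for $\alpha=\infty$, we see that maximizing $\lambda_\alpha$ is the same as maximizing
\[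
g_\beta(a)=a^2(n-a)\Big(1-\frac1a\Big)^{\beta}.
\]
The factor $a^2(n-a)$ does not depend on $\alpha$ and is maximal at $a=2n/3$. The factor $(1-1/a)^\beta$ records that an edge uses two \emph{distinct} vertices of $V_1$; it favors larger $a$, more strongly for larger $\beta$. The next lemma measures by how much.

\begin{lemma}\label{lem:center112}
Fix $\beta\ge1$. There is $C$ such that for large $n$ every integer $a$ maximizing $g_\beta$ satisfies $|a-\frac{2n}3-\frac\beta6|\le\frac12+\frac Cn$.
\end{lemma}

\begin{proof}
Let $\varphi=\log g_\beta$ on the real interval $(1,n)$. Each of the three terms of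
\[
\varphi'(x)=\frac2x-\frac1{n-x}+\frac{\beta}{x(x-1)}
\]
is decreasing, so $\psi(y)=\varphi(y+1)-\varphi(y)$ is decreasing on $(1,n-1)$. For $x=\frac{2n}3+t$ with $t$ bounded,
\[
\varphi'(x)=\frac{-3t}{x(n-x)}+\frac{\beta}{x(x-1)}=\frac{-27t}{2n^2}+\frac{9\beta}{4n^2}+O(n^{-3})=\frac{27}{2n^2}\Big(\frac\beta6-t+O(1/n)\Big).
\]
Integrating over an interval of length one, $\psi(\frac{2n}3+d)=\frac{27}{2n^2}\big(\frac\beta6-\frac12-d+O(1/n)\big)$ for bounded $d$. Hence for a suitable $C$ the points $y_\pm=\frac{2n}3+\frac\beta6-\frac12\pm\frac Cn$ satisfy $\psi(y_+)<0<\psi(y_-)$ for large $n$. A maximizer $a$ has $a=n-1$ or $\psi(a)\le0$, so $a>y_-$; and it has $a=2$ or $\psi(a-1)\ge0$, so $a-1<y_+$.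
\end{proof}

Call $\frac{2n}3+\frac\beta6$ the \emph{center}. If it stays at a fixed positive distance from the half-integers $\mathbb Z+\frac12$, then for large $n$ the maximizer is unique and is the integer nearest to it. Since $\beta-1=\frac1{\alpha-1}$, the spectral center exceeds the edge center by $\frac{1}{6(\alpha-1)}$.

\begin{proof}[Proof of Proposition~\ref{prop:threshold}]
Let $n$ be large. Consider first the edge problem, $\beta=1$. For $n=3k$ the center is $2k+\frac16$ and the only maximizer is $a=2k$. For $n=3k+1$ the center is $2k+\frac56$ and the only maximizer is $a=2k+1$. For $n=3k+2$ the center is $2k+\frac32$, so only $a=2k+1$ and $a=2k+2$ are possible; they give $\binom{2k+1}2(k+1)$ and $\binom{2k+2}2k$ edges, both equal to $k(k+1)(2k+1)$, so both are maximizers.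

Let $\alpha<\frac32$, that is, $\beta>3$, and let $n=3k$. The maximizers of $\lambda_\alpha$ satisfy $a\ge 2k+\frac\beta6-\frac12-\frac Cn>2k$. By Lemma~\ref{lem:common}, $n\in\mathcal D_\alpha(P)$, so the inclusion fails for all large $n\equiv0\pmod3$.

Let $\alpha\ge\frac32$, that is, $1<\beta\le3$. For $n=3k+1$ the center lies in $(2k+\frac56,2k+\frac76]$, so $a=2k+1$. For $n=3k+2$ it lies in $(2k+\frac32,2k+\frac{11}6]$, so $a=2k+2$. For $n=3k$ and $\beta<3$ it lies in $(2k+\frac16,2k+\frac12)$, so $a=2k$. For $n=3k$ and $\beta=3$ the center is $2k+\frac12$ and the lemma leaves $a\in\{2k,2k+1\}$. Here $g_3(a)=(n-a)(a-1)^3/a$, so $g_3(2k)=\frac12(2k-1)^3$ and $g_3(2k+1)=8k^3(k-1)/(2k+1)$, and $g_3(2k)>g_3(2k+1)$ because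
\[
(2k-1)^3(2k+1)=16k^4-16k^3+4k-1>16k^3(k-1).
\]
In every case each maximizer of $\lambda_\alpha$ is a maximizer of $\lambda_\infty$. Now let $H\in\mathrm{SPEX}_\alpha(P,n)$ have color classes of sizes $v$. Then $\lambda^{(\alpha)}(H)\le\lambda_\alpha(v)\le\lambda^{(\alpha)}(H)$, so $v$ maximizes $\lambda_\alpha$, hence $\lambda_\infty$, and $H=G(v)$ by Lemma~\ref{lem:constant}(b). Thus $H\in\mathrm{EX}(P,n)$.
\end{proof}

In this example the edge center takes only the values $\frac16,\frac56,\frac12$ modulo $1$. The tie at $\frac12$ costs nothing, and from $\frac16$ a shift of more than $\frac13$ is needed to change the nearest integer; this is the threshold $\frac1{6(\alpha-1)}>\frac13$. To obtain a counterexample for every $\alpha$ we need centers that come arbitrarily close to a half-integer, that is, irrational optimal proportions. For such patterns the optimization over $p$ no longer separates from that over $v$, and an expansion has to replace the closed formula.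

\section{The second-order expansion and the shift}\label{sec:expansion}

Let $l\ge2$ and let
\[
F(x)=r!\sum_{m\in E}\prod_{i}\frac{x_i^{m_i}}{m_i!},\qquad T=\Big\{\tau\in\mathbb R^l:\sum_i\tau_i=0\Big\}.
\]
The polynomial $F$ is homogeneous of degree $r$, and $F(v)$ is obtained from $r!\,e(G(v))$ by replacing each $\binom{v_i}{m_i}$ by $v_i^{m_i}/m_i!$. Subscripts on $F$ denote partial derivatives. We call $P$ \emph{nondegenerate} if
\begin{quote}
$F|_\Delta$ has a unique maximizer $\xi$, all $\xi_i$ are positive, and the Hessian $H=F''(\xi)$ satisfies $\tau^{\mathsf T}H\tau<0$ for all nonzero $\tau\in T$.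
\end{quote}
Assume this throughout the section. Then $F\ne0$, so $F(\xi)>0$. Since $\xi$ is an interior maximum on $\Delta$, all $F_i(\xi)$ equal a common value $\mu$, and Euler's identity $\sum_ix_iF_i(x)=rF(x)$ gives $\mu=rF(\xi)>0$. Put
\[
U_i=F_{ii}(\xi),\qquad \bar U=\sum_i\xi_iU_i,\qquad h_i=\frac{\xi_i(U_i-\bar U)}{2\mu},\qquad S(x)=\sum_ix_iF_{ii}(x).
\]
The vector $\mathbf h=(h_1,\dots,h_l)$ lies in $T$. The numbers $U_i$ have a combinatorial meaning: for $v=n\xi+O(1)$, the number of edges of $G(v)$ through two given vertices of $V_i$ is $\sum_{m}\binom{v_i-2}{m_i-2}\prod_{j\ne i}\binom{v_j}{m_j}=n^{r-2}U_i/r!+O(n^{r-3})$.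

Moving a bounded number of vertices away from $n\xi$ changes the normalized objective function by order $n^{-2}$, so all terms of this order must be kept. The constant vector on $G(v)$ has masses $p=v/n$, so we measure $v$ from $n\xi$ and $p$ from $v/n$:
\[
v=n\xi+\delta,\qquad p=\frac{v-\omega}{n},\qquad \delta,\omega\in T .
\]
For $\alpha=\infty$ the masses play no role, and we always take $\omega=0$. For $\zeta,\omega\in T$ define
\[
Q(\zeta)=\tfrac12\zeta^{\mathsf T}H\zeta-\tfrac12\nabla S(\xi)\cdot\zeta,\qquad
R_\alpha(\omega)=\tfrac12U\cdot\omega-\tfrac12\mu(1-s)\sum_i\frac{\omega_i^2}{\xi_i},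
\]
\[
J_\alpha(\delta,\omega)=Q(\delta-s\omega)+sR_\alpha(\omega).
\]

\begin{lemma}\label{lem:expansion}
Fix $\alpha\in(1,\infty]$. There are $\varrho_0>0$ and numbers $A_n=F(\xi)+O(1/n)$ such that, for large $n$ and uniformly for $t:=|\delta|+|\omega|\le\varrho_0n$,
\[
n^{-(1-s)r}L_\alpha(v,p)=A_n+n^{-2}\Big(J_\alpha(\delta,\omega)+O\big((1+t)^3/n\big)\Big).
\]
\end{lemma}

\begin{proof}
Let $w=v/n$ and $z_i=w_i^{1-s}p_i^{s}$. Since $\sum_im_i=r$,
\begin{equation}\label{eq:exact}
n^{-(1-s)r}L_\alpha(v,p)=r!\sum_{m\in E}\ \prod_{i:\,m_i>0}\frac{v_i(v_i-1)\cdots(v_i-m_i+1)}{v_i^{m_i}}\cdot\frac{z_i^{m_i}}{m_i!},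
\end{equation}
terms with some $m_i>v_i$ being $0$. When all $w_i$ are positive, the first fraction is $\prod_{j<m_i}(1-\frac{j}{nw_i})$. So the right side is a polynomial in $1/n$ whose coefficients are polynomials in the $z_i$ and the $1/w_i$. The constant term is $F(z)$. In the term of $m$, the factor $1/n$ appears with coefficient $-\sum_i\binom{m_i}2/w_i$, and $r!\sum_m\binom{m_i}2\prod_jz_j^{m_j}/m_j!=\frac12z_i^2F_{ii}(z)$. Hence, for $w$ and $p$ near $\xi$,
\begin{equation}\label{eq:three}
n^{-(1-s)r}L_\alpha(v,p)=F(z)-\frac{1}{2n}\Psi(z,w)+\frac{1}{n^2}B(z,w)+O(n^{-3}),\qquad \Psi(z,w)=\sum_iz_iF_{ii}(z)\,\frac{z_i}{w_i},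
\end{equation}
with $B$ smooth. Let $\eta=\delta/n=w-\xi$, $\varepsilon=\omega/n=w-p$ and $\varrho=t/n$. From $(1-y)^s=1-sy-\frac12s(1-s)y^2+O(|y|^3)$ and $1/w_i=1/\xi_i+O(\varrho)$,
\[
z_i=w_i\Big(1-\frac{\varepsilon_i}{w_i}\Big)^s=\xi_i+(\eta_i-s\varepsilon_i)-\frac{s(1-s)\varepsilon_i^2}{2\xi_i}+O(\varrho^3),\qquad \frac{z_i}{w_i}=1-\frac{s\varepsilon_i}{\xi_i}+O(\varrho^2).
\]
We expand the three terms of \eqref{eq:three}. Since all $F_i(\xi)$ equal $\mu$ and $\eta-s\varepsilon\in T$, the first-order part of $F(z)$ vanishes, and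
\[
F(z)=F(\xi)-\tfrac12\mu s(1-s)\sum_i\frac{\varepsilon_i^2}{\xi_i}+\tfrac12(\eta-s\varepsilon)^{\mathsf T}H(\eta-s\varepsilon)+O(\varrho^3).
\]
Next, $\Psi(z,w)=S(z)+\sum_iz_iF_{ii}(z)\big(\frac{z_i}{w_i}-1\big)$ gives
\[
\Psi(z,w)=S(\xi)+\nabla S(\xi)\cdot(\eta-s\varepsilon)-sU\cdot\varepsilon+O(\varrho^2).
\]
Finally $B(z,w)=B(\xi,\xi)+O(\varrho)$. Put $A_n=F(\xi)-S(\xi)/(2n)+B(\xi,\xi)/n^2$. With $\eta=\delta/n$ and $\varepsilon=\omega/n$ the remaining main terms add up to $n^{-2}J_\alpha(\delta,\omega)$, and the error is $O(\varrho^3+\varrho^2/n+\varrho/n^2+n^{-3})=O((1+t)^3/n^3)$.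
\end{proof}

The spectral radius is a maximum over $p$, so the relevant function of the sizes is
\[
\hat J_\alpha(\delta)=\max_{\omega\in T}J_\alpha(\delta,\omega)\quad(1<\alpha<\infty),\qquad \hat J_\infty(\delta)=Q(\delta).
\]
In the variables $\zeta=\delta-s\omega$ and $\omega$ the function $J_\alpha$ splits into the edge problem $Q(\zeta)$ and a separate problem for $\omega$. This yields the shift.

\begin{lemma}\label{lem:shift}
The quadratic part of $J_\alpha$ is negative definite on $T\times T$ for $\alpha<\infty$, and on $T\times\{0\}$ for $\alpha=\infty$. For every $\alpha\in(1,\infty]$, $\hat J_\alpha$ is a strictly concave quadratic polynomial on $T$, and its maximizer $\mathbf c_\alpha$ satisfies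
\[
\mathbf c_\alpha=\mathbf c_\infty+\frac{\mathbf h}{\alpha-1}.
\]
For $\alpha<\infty$, the maximizer $\omega(\delta)$ of $J_\alpha(\delta,\cdot)$ is an affine function of $\delta$.
\end{lemma}

\begin{proof}
The quadratic part of $Q$ is negative definite on $T$ by nondegeneracy, which settles $\alpha=\infty$. Let $\alpha<\infty$, so $0<s<1$. The quadratic part of $sR_\alpha$ is negative definite because $\mu s(1-s)>0$. The map $(\delta,\omega)\mapsto(\delta-s\omega,\omega)$ is a linear bijection of $T\times T$, so the quadratic part of $J_\alpha$ is negative definite. For fixed $\delta$ the maximizer $\omega(\delta)$ solves a nonsingular linear system whose right side is affine in $\delta$, so it is affine in $\delta$. Then $\hat J_\alpha$ is the composition of $J_\alpha$ with the injective affine map $\delta\mapsto(\delta,\omega(\delta))$, hence a strictly concave quadratic polynomial, and $\mathbf c_\alpha$ is the $\delta$-component of the joint maximizer of $J_\alpha$. At the joint maximizer $\zeta=\mathbf c_\infty$, and $\omega$ maximizes $R_\alpha$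 on $T$, which means that $\frac12U_i-\mu(1-s)\omega_i/\xi_i$ does not depend on $i$. Together with $\sum_i\omega_i=0$ this gives $\omega=\mathbf h/(1-s)$. Therefore $\mathbf c_\alpha=\zeta+s\omega=\mathbf c_\infty+\frac{s}{1-s}\mathbf h$, and $\frac s{1-s}=\frac1{\alpha-1}$.
\end{proof}

So, compared with the edge problem, the spectral problem moves the center toward larger sizes for the parts in which two vertices lie in more common edges than the weighted average $\bar U$ predicts. If no multiset in $E$ repeats a color, then $U=0$ and there is no shift.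

\begin{example}\label{ex:check}
For $P=([2],\{\{1,1,2\}\})$ we have $F=3x_1^2x_2$, $\xi=(\frac23,\frac13)$, $\mu=3F(\xi)=\frac43$, $U=(2,0)$, $F_{12}(\xi)=4$, and $S=6x_1x_2$ with $\nabla S(\xi)=(2,4)$. Thus $Q(d,-d)=\frac12(2-8)d^2+d=-3d^2+d$ is maximal at $d=\frac16$, and $h_1=\frac23(2-\frac43)/\frac83=\frac16$. The first coordinate of $\mathbf c_\alpha$ is $\frac16+\frac1{6(\alpha-1)}=\frac\beta6$, as in Lemma~\ref{lem:center112}.
\end{example}

The error in Lemma~\ref{lem:expansion} is small only for bounded $\delta$ and $\omega$. It remains to show that the maximizers lie in this range.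

\begin{proposition}\label{prop:approx}
Let $P$ be nondegenerate and fix $\alpha\in(1,\infty]$.
\begin{enumerate}
\item[(a)] There is $C$ such that for large $n$ every maximizer $v$ of $\lambda_\alpha$ satisfies $|v-n\xi|\le C$.
\item[(b)] For each $K$, uniformly for size vectors $v=n\xi+\delta$ with $|\delta|\le K$,
\[
n^{-(1-s)r}\lambda_\alpha(v)=A_n+n^{-2}\big(\hat J_\alpha(\delta)+O(1/n)\big).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
Both parts rest on one claim: \emph{for each $K$ there is $K'$ such that, for large $n$, every pair $(v,p)$ with $n^{-(1-s)r}L_\alpha(v,p)\ge A_n-Kn^{-2}$ has $t=|\delta|+|\omega|\le K'$.}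

By Lemma~\ref{lem:shift} there are $a,b>0$ with $J_\alpha(\delta,\omega)\le-2at^2+bt$. Since $(1+t)^3/n\le2(1+t^2)(1+t)/n$, we can choose $\varrho_1\in(0,\varrho_0]$ so small that the error term in Lemma~\ref{lem:expansion} is at most $a(1+t^2)$ for $t\le\varrho_1n$ and large $n$. If $t\le\varrho_1n$, the hypothesis of the claim gives $-K\le-at^2+bt+a$, which bounds $t$.

To exclude $t>\varrho_1n$ we use a global bound. The fractions $v_i(v_i-1)\cdots(v_i-m_i+1)/v_i^{m_i}$ in \eqref{eq:exact} lie in $[0,1]$, so $n^{-(1-s)r}L_\alpha(v,p)\le\Theta(w,p):=F(z)$, a continuous function on $\Delta\times\Delta$. Let $\alpha<\infty$ and $\sigma=\sum_iz_i$. The weighted AM--GM inequality $w_i^{1-s}p_i^s\le(1-s)w_i+sp_i$, an equality only if $w_i=p_i$, gives $\sigma\le1$ with equality only if $w=p$. If $\sigma=0$ then $\Theta=0$, and otherwise $\Theta=\sigma^rF(z/\sigma)\le\sigma^rF(\xi)$. Hence $\Theta\le F(\xi)$, and equality forces $w=p=z=\xi$ by the uniqueness of $\xi$. By compactness there is $c>0$ with $\Theta\le F(\xi)-c$ on the set where $|w-\xi|+|w-p|\ge\varrho_1$.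 The same holds for $\alpha=\infty$, where $p=w$ and $\Theta=F(w)$. Since $A_n-Kn^{-2}\to F(\xi)$, the case $t>\varrho_1n$ does not occur for large $n$. This proves the claim.

(a) Rounding down all coordinates of $n\xi$ but the last gives a size vector $v^0$ with $|v^0-n\xi|$ bounded. Lemma~\ref{lem:expansion} with $\omega=0$ gives $n^{-(1-s)r}\lambda_\alpha(v^0)\ge A_n-Kn^{-2}$ for some $K$. Apply the claim to a maximizer $v$ together with a maximizer $p$ of $L_\alpha(v,\cdot)$.

(b) For $\alpha=\infty$ this is Lemma~\ref{lem:expansion}. Let $\alpha<\infty$. The vector $\omega(\delta)$ is bounded for $|\delta|\le K$, so $p=(v-\omega(\delta))/n$ lies in $\Delta$ for large $n$, and Lemma~\ref{lem:expansion} gives the lower bound. This lower bound is at least $A_n-K_1n^{-2}$ for some $K_1$, so by the claim a maximizer $p$ of $L_\alpha(v,\cdot)$ has bounded $\omega$. Lemma~\ref{lem:expansion} and $J_\alpha(\delta,\omega)\le\hat J_\alpha(\delta)$ give the upper bound.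
\end{proof}

Each part of nondegeneracy was used: uniqueness of $\xi$ in the global bound, positivity of the $\xi_i$ in the expansion in $1/w_i$ and in $F_i(\xi)=\mu$, and the condition on $H$ in Lemma~\ref{lem:shift}. The hypothesis $\alpha>1$ makes $R_\alpha$ strictly concave.

\section{Two colors, and the case $r\ge4$}\label{sec:two}

With two colors $T$ is a line, and rounding the center means taking a nearest integer. We use the equidistribution theorem: if $\theta$ is irrational, $c$ is real and $A$ is an arc of $\mathbb R/\mathbb Z$, then the set of $n$ with $n\theta+c\bmod1\in A$ has density equal to the length of $A$.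

\begin{proposition}\label{prop:two}
Let $P$ be a nondegenerate pattern with $l=2$, and put $\kappa=\xi_1\xi_2|F_{11}(\xi)-F_{22}(\xi)|/(2\mu)$.
\begin{enumerate}
\item[(a)] If $1<\alpha<1+\kappa$, then $\mathcal D_\alpha(P)$ contains all sufficiently large $n$.
\item[(b)] If $\xi_1$ is irrational, then for every $\alpha>1$ the set $\mathcal D_\alpha(P)$ has density $\min\{1,\kappa/(\alpha-1)\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Write $v=(a,n-a)$ and $\delta=(d,-d)$, so $d=a-n\xi_1$, and let $c_\alpha$ be the first coordinate of $\mathbf c_\alpha$. By Lemma~\ref{lem:shift}, $\hat J_\alpha(\delta)=\mathrm{const}-\nu_\alpha(d-c_\alpha)^2$ with $\nu_\alpha>0$, and $c_\alpha-c_\infty=t:=h_1/(\alpha-1)$. Since $U_1-\bar U=\xi_2(U_1-U_2)$, we have $|h_1|=\kappa$ and $|t|=\kappa/(\alpha-1)$. Put $X_n=n\xi_1+c_\infty$, so that the edge center is $X_n$ and the spectral center is $X_n+t$.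

Let $a$ maximize $\lambda_\alpha$ and let $a_0$ be an integer nearest to $X_n+t$. Both are within bounded distance of $n\xi_1$ by Proposition~\ref{prop:approx}(a), so part (b) gives $(a-X_n-t)^2\le(a_0-X_n-t)^2+O(1/n)\le\frac14+O(1/n)$. The same argument applies to $\lambda_\infty$. Hence there is $C$ such that for large $n$ the maximizers $a$ of $\lambda_\alpha$ and $a'$ of $\lambda_\infty$ satisfy
\begin{equation}\label{eq:round}
|a-X_n-t|\le\tfrac12+\tfrac Cn,\qquad |a'-X_n|\le\tfrac12+\tfrac Cn .
\end{equation}

(a) A common maximizer would give $|t|\le1+2C/n$, which is false for large $n$ since $|t|>1$. Apply Lemma~\ref{lem:common}.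

(b) Let $Z$ be the set of $n$ for which $X_n$ or $X_n+t$ is within $C/n$ of $\mathbb Z+\frac12$. For each $\epsilon>0$, all large $n\in Z$ have $X_n\bmod1$ in one of two fixed arcs of length at most $2\epsilon$, so $Z$ has density $0$. For large $n\notin Z$, \eqref{eq:round} shows that the two maximizers are unique and are the integers nearest to $X_n+t$ and to $X_n$. By Lemma~\ref{lem:common}, $n\in\mathcal D_\alpha(P)$ if and only if these integers differ, that is, if and only if a half-integer lies between $X_n$ and $X_n+t$. This always happens if $|t|\ge1$, and for $|t|<1$ it happens exactly when $X_n\bmod1$ lies in an arc of length $|t|$ with an endpoint at $\frac12$. Equidistribution gives the density $\min\{1,|t|\}$.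
\end{proof}

Irrationality is needed in (b): the pattern $\{1,1,2\}$ has $\kappa=\frac16$ by Example~\ref{ex:check}, while $\mathcal D_\alpha(P)$ is finite for $\alpha\ge\frac32$ by Proposition~\ref{prop:threshold}.

We now need a two-color pattern with $\xi_1$ irrational and $F_{11}(\xi)\ne F_{22}(\xi)$. The monochromatic multisets must be left out, since otherwise every $r$-graph is colorable. Keeping all the others gives a pattern symmetric in the two colors. The pattern $P_r$ breaks the symmetry by removing one more multiset, $\{1^{r-1},2\}$.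

\begin{proof}[Proof of Theorem~\ref{thm:hyper} for $r\ge4$]
Here $F(x,y)=(x+y)^r-x^r-y^r-rx^{r-1}y$. Let $\varphi(x)=F(x,1-x)$. The derivatives of $-x^r$ and $-rx^{r-1}(1-x)$ contain the terms $-rx^{r-1}$ and $+rx^{r-1}$, which cancel, so
\[
\varphi'(x)=r(1-x)\big[(1-x)^{r-2}-(r-1)x^{r-2}\big].
\]
The bracket is decreasing on $[0,1]$ and vanishes when $(1-x)/x=\rho=(r-1)^{1/(r-2)}$. So $\xi=(\frac1{1+\rho},\frac\rho{1+\rho})$ is the unique maximizer of $F|_\Delta$, and for $\tau=(1,-1)$,
\[
\tau^{\mathsf T}H\tau=\varphi''(\xi_1)=-r(r-2)\,\xi_2\big[\xi_2^{\,r-3}+(r-1)\xi_1^{\,r-3}\big]<0 .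
\]
Thus $P_r$ is nondegenerate. If $\xi_1$ were rational, then $\rho$ would be a rational root of the monic integer polynomial $X^{r-2}-(r-1)$, hence an integer. As $\rho>1$, this would give $r-1\ge2^{r-2}$, which is false for $r\ge4$. So $\xi_1$ is irrational. Using $\xi_2=\rho\xi_1$ and $\rho^{r-2}=r-1$,
\[
F_{11}(\xi)-F_{22}(\xi)=r(r-1)\big[\xi_2^{\,r-2}-\xi_1^{\,r-2}-(r-2)\xi_1^{\,r-3}\xi_2\big]=-r(r-1)(r-2)\,\xi_1^{\,r-2}(\rho-1)\ne0,
\]
and $\mu=F_2(\xi)=r(1-\xi_1^{\,r-1}-\xi_2^{\,r-1})$. Since $(r-1)\xi_1^{\,r-2}=\xi_2^{\,r-2}$ and $\xi_1(\rho-1)=\xi_2-\xi_1$,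
\[
\kappa=\frac{\xi_2\cdot r(r-2)\cdot(r-1)\xi_1^{\,r-2}\cdot\xi_1(\rho-1)}{2\mu}=\frac{(r-2)(\xi_2-\xi_1)\xi_2^{\,r-1}}{2(1-\xi_1^{\,r-1}-\xi_2^{\,r-1})}=\kappa_r>0 .
\]
Proposition~\ref{prop:two} gives all the assertions.
\end{proof}

For $r=4$ we have $\rho=\sqrt3$, $\xi_2=\frac{3-\sqrt3}2$ and $1-\xi_1^3-\xi_2^3=3\xi_1\xi_2$, so $\kappa_4=\frac13(\rho-1)\xi_2^2=\frac12(\sqrt3-1)(2-\sqrt3)=\frac12(3\sqrt3-5)$.

\section{Three colors, and the case $r=3$}\label{sec:three}

For $r=3$ two colors do not supply an irrational $\xi$. Up to exchanging the colors, the nonempty two-color $3$-patterns without a monochromatic multiset are $\{\{1,1,2\}\}$, with $\xi=(\frac23,\frac13)$, and $\{\{1,1,2\},\{1,2,2\}\}$, with $F=3xy(x+y)$ and $\xi=(\frac12,\frac12)$. The pattern $P_3$ has a third color, but it is symmetric in the colors $2$ and $3$, which keeps the rounding problem close to one-dimensional.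

For $P_3$ we have $F(x,y,z)=6xyz+3x^2(y+z)$. On $\Delta$ use the affine coordinates $x$ and $f=y-z$. From $y+z=1-x$ and $4yz=(1-x)^2-f^2$,
\[
F=\tfrac32x(1-x)^2-\tfrac32xf^2+3x^2(1-x)=\tfrac32\,(x-x^3-xf^2).
\]
The unique maximizer has $x=\xi_1=1/\sqrt3$ and $f=0$, so $\xi_2=\xi_3=\frac12(1-\xi_1)$, an irrational number. The Hessian at this point in the coordinates $(x,f)$ is $\mathrm{diag}(-9\xi_1,-3\xi_1)$, so $P_3$ is nondegenerate. Further $F(\xi)=\frac32\xi_1(1-\frac13)=\xi_1$, $\mu=3\xi_1$, $U=(6(1-\xi_1),0,0)$ and $\bar U=6\xi_1(1-\xi_1)$, so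
\[
h_1=\frac{\xi_1\cdot6(1-\xi_1)^2}{6\xi_1}=(1-\xi_1)^2>0 .
\]

Write $\delta=(d,\frac{-d+f}2,\frac{-d-f}2)$, so that $d=v_1-n\xi_1$ and $f=v_2-v_3$. Exchanging the second and third coordinates preserves $F$, $S$, $\xi$ and $U$, so $J_\alpha$ is invariant when this exchange is applied to $\delta$ and $\omega$ together. Hence $\hat J_\alpha$ is even in $f$ and contains neither $f$ nor $df$. By Lemma~\ref{lem:shift}, for $\alpha\in(1,\infty]$,
\[
\hat J_\alpha=\mathrm{const}-\nu_\alpha\Gamma_\alpha(d,f),\qquad \Gamma_\alpha(d,f)=(d-c_\alpha)^2+\theta_\alpha f^2,\qquad \nu_\alpha,\theta_\alpha>0,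
\]
and $c_\alpha-c_\infty=(1-\xi_1)^2/(\alpha-1)\ne0$ for $\alpha<\infty$.

The new difficulty is a parity constraint: $f\equiv n-v_1\pmod2$, so $f=0$ is available only for every second value of $v_1$, and the optimal choice depends on $\theta_\alpha$ as well as on $c_\alpha$. We avoid computing $\theta_\alpha$ by looking only at \emph{symmetric} size vectors $v=(n-2b,b,b)$, for which $f=0$ and $d=2(n\xi_2-b)$. Every other size vector has coordinates $(d+j,f')$ with integers $j\equiv f'\pmod2$, $(j,f')\neq(0,0)$. The competitors that matter are $(j,f')=(\pm1,\pm1)$ and $(\pm2,0)$, and they lead to the interval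
\[
I_\alpha=(c_\alpha-w_\alpha,\ c_\alpha+w_\alpha),\qquad w_\alpha=\min\Big\{\frac{1+\theta_\alpha}2,\,1\Big\}.
\]
Whatever $\theta_\alpha$ is, this interval is centered at $c_\alpha$, and that is all we shall use.

\begin{lemma}\label{lem:interval}
Fix $\alpha\in(1,\infty]$ and a compact set $N\subset\mathbb R$. The following hold for all large $n$ and all symmetric size vectors $v$ with $d\in N$.
\begin{enumerate}
\item[(a)] If $N\subset I_\alpha$, then $v$ is the unique maximizer of $\lambda_\alpha$.
\item[(b)] If $N\cap\overline{I_\alpha}=\emptyset$, then $v$ is not a maximizer of $\lambda_\alpha$.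
\end{enumerate}
\end{lemma}

\begin{proof}
Drop the index $\alpha$, and put $u=|d-c|$ and $\gamma(j,f')=\Gamma(d+j,f')-\Gamma(d,0)=j^2+2j(d-c)+\theta f'^2$.

(a) Here $u<1$ and $2u<1+\theta$, and $\gamma(j,f')\ge|j|(|j|-2u)+\theta f'^2$. If $j=0$, then $f'$ is even and nonzero, so $\gamma\ge4\theta$. If $j\ne0$ is even, then $\gamma\ge2(2-2u)$. If $|j|=1$, then $f'$ is odd, so $\gamma\ge1-2u+\theta$. If $|j|\ge3$ is odd, then $\gamma\ge3(3-2u)+\theta>\theta$. By compactness of $N$, all these bounds exceed some $\gamma_0>0$ for $d\in N$. If a size vector $v'\ne v$ maximized $\lambda_\alpha$, then $v'-n\xi$ would be bounded by Proposition~\ref{prop:approx}(a), and $\lambda_\alpha(v')\ge\lambda_\alpha(v)$ would give $\gamma\le O(1/n)$ by part (b). This is impossible for large $n$.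

(b) Here $u>w$. If $\theta\le1$, then $2u>1+\theta$; take $|j|=1$ with the sign opposite to that of $d-c$, and $f'=1$, so that $\gamma=1-2u+\theta<0$. If $\theta>1$, then $u>1$; take $|j|=2$ with the sign opposite to that of $d-c$, and $f'=0$, so that $\gamma=4-4u<0$. In both cases $\gamma\le-\gamma_0<0$ uniformly for $d\in N$, and Proposition~\ref{prop:approx}(b) shows that the competitor has larger $\lambda_\alpha$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyper} for $r=3$]
Let $1<\alpha<\infty$. If each of $I_\alpha$, $I_\infty$ were contained in the closure of the other, the closures would be equal and so would the centers; but $c_\alpha\ne c_\infty$. So one of the two intervals, $I$, is not contained in the closure of the other, $I'$. The nonempty open set $I\setminus\overline{I'}$ contains a compact interval $N$ of length $\ell\in(0,2)$. Let $n$ be large and suppose that $2(n\xi_2-b)\in N$ for some integer $b$. By Lemma~\ref{lem:interval}, $v=(n-2b,b,b)$ is the unique maximizer of one of $\lambda_\alpha,\lambda_\infty$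 and is not a maximizer of the other. So there is no common maximizer, and $n\in\mathcal D_\alpha(P_3)$ by Lemma~\ref{lem:common}. The condition on $n$ says that $n\xi_2\bmod1$ lies in a fixed arc of length $\ell/2$. Since $\xi_2$ is irrational, $\mathcal D_\alpha(P_3)$ has lower density at least $\ell/2$.
\end{proof}

\section{Graphs}\label{sec:graphs}

Let $r=2$. A multiset $\{i,i\}\in E$ is a \emph{loop}. Without loops no multiset repeats a color, so the source of the shift is absent. This does not prove Theorem~\ref{thm:graphs}: a $2$-pattern need not be nondegenerate, ties in the rounding would have to be resolved, and the statement concerns all $n$. We give an exact argument instead. A symmetrization adapted to an optimal vector reduces the problem to complete multipartite graphs, and an exchange argument balances the parts.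

A \emph{complete $k$-partite graph} has its vertex set divided into $k$ parts, some possibly empty, and two vertices are adjacent exactly when they lie in different parts. The Tur\'an graph $T_k(n)$ is the one on $n$ vertices whose part sizes differ by at most one. Tur\'an's theorem says that $T_k(n)$ is, up to isomorphism, the unique graph with the most edges among $n$-vertex graphs containing no $K_{k+1}$. For $x\ge0$ on $V(G)$ write $x(A)=\sum_{u\in A}x_u$ and $d(u)=x(N(u))$, where $N(u)$ is the neighborhood of $u$. Throughout, $1<\alpha<\infty$.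

\begin{lemma}\label{lem:positive}
Let $G$ be a complete multipartite graph with at least one edge. Then every nonnegative optimal vector $x$ of $G$ is positive at every vertex.
\end{lemma}

\begin{proof}
Since $\pi_G(x)>0$, there is an edge $ab$ with $x_a,x_b>0$. Suppose that $x_u=0$. As $a$ and $b$ lie in different parts, $u$ is adjacent to one of them, so $d(u)>0$. Raise $x_u$ to $\epsilon$ and rescale to restore the constraint. The value of $\pi_G$ becomes $(\pi_G(x)+2\epsilon d(u))(1+\epsilon^\alpha)^{-2/\alpha}=\pi_G(x)+2\epsilon d(u)-O(\epsilon^\alpha)$, which exceeds $\pi_G(x)$ for small $\epsilon$ because $\alpha>1$.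
\end{proof}

\begin{lemma}\label{lem:symm}
Let $k\ge1$, let $G$ be a graph on $V$ containing no $K_{k+1}$, and let $x\ge0$ on $V$. There is a complete $k$-partite graph $G'$ on $V$ with $\pi_G(x)\le\pi_{G'}(x)$, such that $G=G'$ if $x$ is positive everywhere and $\pi_G(x)=\pi_{G'}(x)$.
\end{lemma}

\begin{proof}
We use induction on $k$. If $k=1$ or $V=\emptyset$, then $G$ has no edges and $G'=G$. Let $k\ge2$, let $u_1$ maximize $d$, and put $N=N(u_1)$ and $A=V\setminus N$. The sum $\sum_{u\in A}x_ud(u)$ counts each edge between $A$ and $N$ once and each edge inside $A$ twice. Hence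
\[
\pi_G(x)=\pi_{G[N]}(x)+2\sum_{u\in A}x_ud(u)-\pi_{G[A]}(x)\le\pi_{G[N]}(x)+2x(A)x(N),
\]
because $d(u)\le d(u_1)=x(N)$. The graph $G[N]$ contains no $K_k$. Let $G''$ be the complete $(k-1)$-partite graph on $N$ given by induction, and let $G'$ be obtained from $G''$ by adding the part $A$. Then $\pi_{G'}(x)=\pi_{G''}(x)+2x(A)x(N)\ge\pi_G(x)$. Suppose that $x>0$ and equality holds. Then $\pi_{G[A]}(x)=0$, so $A$ spans no edge; $d(u)=x(N)$ for all $u\in A$, so each $u\in A$, having all its neighbors in $N$, is adjacent to all of $N$; and $\pi_{G[N]}(x)=\pi_{G''}(x)$, so $G[N]=G''$ by induction. Thus $G=G'$.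
\end{proof}

\begin{lemma}\label{lem:balance}
Let $k,n\ge2$. Among complete $k$-partite graphs on $n$ vertices, only $T_k(n)$ has the maximum $\alpha$-spectral radius.
\end{lemma}

\begin{proof}
These graphs are the $G(v)$ for the pattern of all pairs of distinct colors in $[k]$. A vector that is constant on each part, with part sums $y_i\ge0$ ($y_i=0$ if $v_i=0$), has
\[
\pi_{G(v)}(x)=2\sum_{i<j}y_iy_j,\qquad \sum_ux_u^\alpha=\sum_{i:\,v_i>0}v_i^{1-\alpha}y_i^\alpha=:\mathrm{cost}_v(y).
\]
By Lemma~\ref{lem:constant}(a) and homogeneity, $\lambda_\alpha(v)$ is the maximum of $2\sum_{i<j}y_iy_j$ subject to $\mathrm{cost}_v(y)\le1$. Let $v$ maximize $\lambda_\alpha$. Then $\lambda_\alpha(v)>0$, so $G(v)$ has an edge. Let $y$ come from an optimal vector; by Lemma~\ref{lem:positive}, $y_i>0$ whenever $v_i>0$. Suppose that $v_1\ge v_2+2$, and let $v'$ arise from $v$ by replacing $(v_1,v_2)$ with $(v_1-1,v_2+1)$. Put $W=v_1+v_2$ and $Y=y_1+y_2$, and note that $y_1>0$. We compare the weights per vertex, $y_1/(v_1-1)$ and $y_2/(v_2+1)$, that the two parts would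 carry after the move if their sums were kept.

\emph{Case $y_1/(v_1-1)\le y_2/(v_2+1)$.} Then $y_2>0$, so $v_2>0$. Keep $y$, and let $\psi(t)=(v_1-t)^{1-\alpha}y_1^\alpha+(v_2+t)^{1-\alpha}y_2^\alpha$. For $0\le t<1$ we have $\frac{y_1}{v_1-t}<\frac{y_1}{v_1-1}\le\frac{y_2}{v_2+1}<\frac{y_2}{v_2+t}$, so
\[
\psi'(t)=(\alpha-1)\Big[\Big(\frac{y_1}{v_1-t}\Big)^\alpha-\Big(\frac{y_2}{v_2+t}\Big)^\alpha\Big]<0 .
\]
Thus $\mathrm{cost}_{v'}(y)<\mathrm{cost}_v(y)=1$, and scaling $y$ up gives $\lambda_\alpha(v')>\lambda_\alpha(v)$.

\emph{Case $y_1/(v_1-1)>y_2/(v_2+1)$.} Substituting $y_2=Y-y_1$, this reads $y_1>Y(v_1-1)/W$. Spread $Y$ evenly over the $W$ vertices: replace $y_1,y_2$ by $y_1'=Y(v_1-1)/W$ and $y_2'=Y(v_2+1)/W$. The new cost of the two parts is $W(Y/W)^\alpha$, and by the power mean inequality \eqref{eq:maclaurin}, applied to the old weights of these $W$ vertices, it is at most their old cost. The sum $Y$ is unchanged, so in $\sum_{i<j}y_iy_j$ only the term $y_1y_2$ changes. Since $v_1-1\ge v_2+1$, we have $Y/2\le y_1'<y_1\le Y$, and $t\mapsto t(Y-t)$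 is strictly decreasing on $[Y/2,Y]$. So $y_1'y_2'>y_1y_2$ and $\lambda_\alpha(v')>\lambda_\alpha(v)$.

Both cases contradict the choice of $v$, so the sizes differ by at most one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
For $n=1$ there is only one graph, so let $n\ge2$.

Suppose that $P$ has a loop. Then every graph is $P$-colorable and $\mathrm{EX}(P,n)=\{K_n\}$. The graph $K_n$ is $G(n)$ for the pattern $([1],\{\{1,1\}\})$, so Lemma~\ref{lem:constant}(b) gives $\lambda^{(\alpha)}(G)<\lambda^{(\alpha)}(K_n)$ for every other graph $G$ on the same vertices. Hence $\mathrm{SPEX}_\alpha(P,n)=\{K_n\}$.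

Suppose that $P$ has no loop. Then $P$ is a simple graph on $[l]$; let $k$ be its clique number. If $k=1$, the only $n$-vertex member of $\mathrm{Col}(P)$ is edgeless. Let $k\ge2$. A $P$-coloring sends adjacent vertices to distinct adjacent colors, so it maps a clique injectively onto a clique of $P$; thus members of $\mathrm{Col}(P)$ contain no $K_{k+1}$. Conversely, all complete $k$-partite graphs are in $\mathrm{Col}(P)$, colored by a $k$-clique of $P$. By Tur\'an's theorem, $\mathrm{EX}(P,n)$ consists of the copies of $T_k(n)$.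

Let $G\in\mathrm{SPEX}_\alpha(P,n)$, let $x\ge0$ be optimal for $G$, and take $G'$ from Lemma~\ref{lem:symm}. Since $G'\in\mathrm{Col}(P)$,
\[
\lambda^{(\alpha)}(G)=\pi_G(x)\le\pi_{G'}(x)\le\lambda^{(\alpha)}(G')\le\lambda^{(\alpha)}(G).
\]
So equality holds throughout. The graph $G'$ has the maximum $\alpha$-spectral radius among complete $k$-partite graphs on $n$ vertices, so it is a copy of $T_k(n)$ by Lemma~\ref{lem:balance}; in particular it has an edge. The vector $x$ is optimal for $G'$, so it is positive by Lemma~\ref{lem:positive}, and $G=G'$ by Lemma~\ref{lem:symm}. Thus every member of $\mathrm{SPEX}_\alpha(P,n)$ is a copy of $T_k(n)$. Since this set is nonempty and closed under isomorphism, it equals $\mathrm{EX}(P,n)$.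
\end{proof}

\begin{thebibliography}{1}

\bibitem{ZLS}
Jian Zheng, Honghai Li and Li Su,
\emph{Spectral Tur\'an-type problems for the $\alpha$-spectral radius of hypergraphs with degree stability},
arXiv:2509.24354 (2025).

\end{thebibliography}
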